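# Soluble groups whose word problem is an intersection of finitely many context-free languages

## Theorem A, its sharp form, and a corollary about subgroups

**Theorem A.** Every finitely generated soluble poly-$\mathcal{CF}$ group is virtually abelian. Together with fact (a) below: a finitely generated soluble group is poly-$\mathcal{CF}$ if and only if it is virtually abelian.

**Theorem B (sharp form).** Let $G$ be a finitely generated virtually soluble group and $n\ge 1$. Then $W(G)$ is an intersection of $n$ context-free languages if and only if $G$ is virtually $\mathbb Z^k$ for some $k\le n$. In that case the $n$ languages can be chosen to be deterministic one-counter languages.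

**Corollary C.** (i) A finitely generated linear group (over any field) with no nonabelian free subgroup is poly-$\mathcal{CF}$ if and only if it is virtually abelian. (ii) Every soluble subgroup $H$ of a poly-$\mathcal{CF}$ group, finitely generated or not, has a characteristic series $T\le C\le H$ with $T$ torsion, $C/T$ torsion-free abelian of finite rank and $H/C$ finite.

Whether Theorem A holds is a question from Tara Brough, "Groups with poly-context-free word problem", arXiv:1104.1806 (2011). Let us unpack the words.

Let $G$ be a group with finite generating set $X$. Its *word problem* $W(G,X)$ is the set of all words over $X\cup X^{-1}$ that represent the identity. It is a language, so we can ask how complicated it is as a language. A language is *context-free* if a pushdown automaton (a finite automaton with one stack) accepts it. We use three textbook closure properties of the class of context-free languages: it is closed under intersection with regular languages, under inverse images of homomorphisms of free monoids, and under images of such homomorphisms. It is not closed under intersection, and this makes the next notion a real extension.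

**Definition (poly-context-free).** A language is *poly-context-free* if it is the intersection of finitely many context-free languages. A finitely generated group is *poly-$\mathcal{CF}$* if its word problem with respect to some (equivalently, every) finite generating set is poly-context-free.

The generating set does not matter, and neither does the number of languages. If $Y$ is another finite generating set and $\varphi$ replaces each letter of $Y\cup Y^{-1}$ by a word over $X\cup X^{-1}$ for the same element, then $W(G,Y)=\varphi^{-1}(W(G,X))$, and $\varphi^{-1}$ commutes with intersections. So we write $W(G)$ and speak of "an intersection of $n$ context-free languages" without naming $X$.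

As an example, take $\mathbb Z^2$ with generators $x,y$. A word is trivial if and only if its exponent sum in $x$ is $0$ and its exponent sum in $y$ is $0$. Each condition alone is checked with one counter, so $W(\mathbb Z^2)$ is an intersection of two context-free languages.

**Definition (one-counter).** A *deterministic one-counter language* is a language accepted by a deterministic pushdown automaton whose stack holds, above a bottom marker, only copies of a single symbol. The stack is then a counter with values in $\mathbb N$ that can be tested for zero.

The two languages just used for $\mathbb Z^2$ are of this kind. Theorem B says that for virtually soluble groups nothing cleverer than "one counter per coordinate of $\mathbb Z^k$" exists. Solubility cannot be dropped: the free group $F_2$ is poly-$\mathcal{CF}$ by fact (a), and it is not virtually abelian, since its finite-index subgroups are free of rank at least $2$.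

Conventions: $x^y=y^{-1}xy$ for group elements, while $x^e$ is a power when $e$ is an integer; $0\in\mathbb N$; "virtually abelian" means having an abelian subgroup of finite index; poly-$\mathcal{CF}$ groups are finitely generated by definition; $G^{(m)}$ is the $m$-th term of the derived series, $G^{(0)}=G$.

## Facts used without proof

About poly-$\mathcal{CF}$ groups we take four facts as known.

* (a) Every group that is virtually a finitely generated subgroup of a direct product of finitely many free groups is poly-$\mathcal{CF}$. In particular every finitely generated virtually abelian group is.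
* (b) The class of poly-$\mathcal{CF}$ groups is closed under taking finitely generated subgroups.
* (c) If $G$ is a finitely generated poly-$\mathcal{CF}$ soluble group that is metabelian or torsion-free, then $G$ is virtually abelian.
* (d) A finitely generated group with a free abelian subgroup of rank $k$ for every $k\in\mathbb N$ is not poly-$\mathcal{CF}$.

From group theory we use the following standard facts.

* (G1) Finite-by-(polycyclic-by-finite) groups are polycyclic-by-finite.
* (G2) Polycyclic-by-finite groups are finitely presented (P. Hall) and residually finite (Hirsch).
* (G3) The kernel of a homomorphism from a finitely generated group onto a finitely presented group is the normal closure of a finite set (B. H. Neumann).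
* (G4) For each $h$, the finite subgroups of $GL_h(\mathbb Q)$ have bounded order (Minkowski).
* (G5) If $|F:Z(F)|<\infty$ then $F'$ is finite (Schur); and if $|F:Z(F)|=N_0$ then $x\mapsto x^{N_0}$ is a homomorphism $F\to Z(F)$ (transfer).
* (G6) Finitely generated soluble torsion groups are finite.
* (G7) A finitely generated group with finite derived subgroup has centre of finite index. (The conjugates of a generator $g$ lie in the finite set $gF'$, so each generator has a centraliser of finite index; the intersection of these centralisers is the centre.)

The bridge between languages and linear algebra needs one more set of definitions.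

**Definition (linear, semilinear, stratified).** A *linear set* is $b+\sum_{p\in P}\mathbb N p\subseteq\mathbb N^s$ with $b\in\mathbb N^s$ and $P$ a finite set of nonzero vectors in $\mathbb N^s$, the *periods*. A *semilinear set* is a finite union of linear sets. A linear set is *stratified* if every period has at most two nonzero coordinates and there are no periods $p,p'$ and indices $i<j<k<l$ with $p_ip'_jp_kp'_l\ne0$.

So the supports of size two may be nested or side by side, but not interleaved. For example, the periods $(1,0,0,1)$ and $(0,1,1,0)$ are stratified; they come from the context-free language $\{a^ib^jc^jd^i\}$. The periods $(1,0,1,0)$ and $(0,1,0,1)$ are not.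

* (GS1) (Ginsburg–Spanier, *Bounded ALGOL-like languages*, Trans. AMS 113 (1964); also Ginsburg, *The Mathematical Theory of Context-Free Languages*, §5.4.) If $a_1,\dots,a_s$ are distinct letters and $L\subseteq a_1^*\cdots a_s^*$ is context-free, then $\{q\in\mathbb N^s:a_1^{q_1}\cdots a_s^{q_s}\in L\}$ is a finite union of stratified linear sets.
* (GS2) (Ginsburg–Spanier.) Finite intersections of semilinear sets are semilinear.

We also use that the image of a semilinear set under a coordinate projection is semilinear: project bases and periods, and delete zero periods.

## Exponent sets, and $\mathbb Z^2$ by hand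

We never look at the whole word problem. We look at the words of a fixed shape $h_0g_1^{q_1}h_1\cdots g_s^{q_s}h_s$ and ask for which exponents they are trivial.

**Lemma 1.** Let $W(G)=L_1\cap\dots\cap L_n$ with $L_j$ context-free, and let $g_1,\dots,g_s,h_0,\dots,h_s\in G$. Then
$$\{q\in\mathbb N^s:\ h_0g_1^{q_1}h_1\cdots g_s^{q_s}h_s=1\}=S_1\cap\dots\cap S_n,$$
where each $S_j$ is a finite union of stratified linear sets. In particular this set is semilinear.

*Proof.* Take distinct letters $a_1,\dots,a_s,c_0,\dots,c_s$ and let $\varphi$ be the homomorphism sending $a_i$, $c_i$ to words representing $g_i$, $h_i$. Let $R=c_0a_1^*c_1\cdots a_s^*c_s$, a regular language. Then $L'_j=\varphi^{-1}(L_j)\cap R$ is context-free, and $\bigcap_jL_j'=\varphi^{-1}(W(G))\cap R$ consists of the words $c_0a_1^{q_1}c_1\cdots a_s^{q_s}c_s$ with $q$ in our set.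

Let $\pi$ erase the letters $c_i$. A word in $R$ is determined by its exponents $q$, which $\pi$ preserves, so $\pi$ is injective on $R$. Therefore $\bigcap_j\pi(L_j')=\pi(\bigcap_jL_j')$. Each $\pi(L'_j)\subseteq a_1^*\cdots a_s^*$ is context-free, so (GS1) gives the set $S_j$ of its exponent vectors, and $\bigcap_j S_j$ is the set we want. The last sentence is (GS2). $\square$

Let us test this on $\mathbb Z^2=\langle x,y\rangle$ and the words $x^{q_1}y^{q_2}x^{-q_3}y^{-q_4}$. The solution set is $\{(a,b,a,b):a,b\in\mathbb N\}$. Is $W(\mathbb Z^2)$ context-free? If so, this set is a finite union of stratified linear sets. Each period is a difference of two elements of the set, so it has the form $(a,b,a,b)$, and having at most two nonzero coordinates it is $(a,0,a,0)$ or $(0,b,0,b)$. Both kinds cannot occur in one stratified set, because the index pairs $\{1,3\}$ and $\{2,4\}$ interleave. So each of the finitely many linear sets lies on a line, and finitely many lines do not cover $\{(a,b,a,b)\}$. Hence one context-free language is not enough. Two are enough, and one sees how: $\{q_1=q_3\}$ is the linear set with base $0$ and periods $(1,0,1,0),(0,1,0,0),(0,0,0,1)$, which is stratified, and similarly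 for $\{q_2=q_4\}$.

The moral is that one context-free language can impose several linear conditions, but the sets of coordinates they involve may not interleave. The next section makes this precise for intersections.

## From stratified sets to non-crossing linear forms

**Definition (crossing).** Disjoint sets $K,K'\subseteq\{1,\dots,s\}$ are *crossing* if there are $x<y<x'<y'$ with $x,x'$ in one of them and $y,y'$ in the other.

For instance $\{1,3\}$ and $\{2,4\}$ cross, while $\{1,4\}$ and $\{2,3\}$ do not. A subspace of $\mathbb R^s$ is *rational* if it is spanned by vectors in $\mathbb Q^s$; a *full-rank lattice* in it is a discrete subgroup spanning it.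

**Lemma 2.** Let $S_1,\dots,S_n\subseteq\mathbb N^s$ be finite unions of stratified linear sets and $Z=\bigcap_jS_j$. Let $k\ge1$ and let $\mu:\mathbb N^k\to\mathbb N^s$ be the restriction of a linear map, with $\Delta:=\mu(\mathbb N^k)\subseteq Z$. Then there are rational subspaces $W_1,\dots,W_n$ of $\mathbb R^s$, with $W:=\bigcap_jW_j$, such that:

1. $\Delta\subseteq W_j$ for all $j$.
2. For each $j$ there is a family $\mathcal K_j$ of pairwise disjoint, pairwise non-crossing subsets of $\{1,\dots,s\}$, and for each $K\in\mathcal K_j$ a nonzero linear form $\varphi_K$ in the coordinates indexed by $K$, such that $W_j=\{\varphi_K=0\ \text{for all }K\in\mathcal K_j\}$.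
3. There is a full-rank lattice $M\subseteq\mathbb Z^s$ in $W$ such that for every finite $Q\subseteq M$ there is $z\in\Delta$ with $z+Q\subseteq Z$.

Read it as follows. We know a family $\Delta$ of solutions. Then near suitable points of $\Delta$ there are solutions in *every* direction of $W$, and $W$ is cut out by few equations because of the non-crossing condition. So if the equations are too few, there are more solutions than there should be.

*Proof.* **Step 1: choosing one linear set for each $j$.** The purpose is to find a sequence in $\Delta$ that is in general position and along which all decompositions behave uniformly. For $N\ge1$ let $z^{(N)}=\mu(N,N^2,\dots,N^k)\in\Delta\subseteq Z$. For each $N$ and $j$ choose a linear set in the decomposition of $S_j$ containing $z^{(N)}$, and an expression of $z^{(N)}$ as base plus a combination of periods with coefficients in $\mathbb N$. There are finitely many choices of linear sets, and every sequence in $\mathbb N$ has a subsequence that is constant or tends to $\infty$. So there is an infinite set $I$ of values of $N$ along which, for each $j$, the linear set is a constant $\mathcal L_j\subseteq S_j$, and each coefficient is constant or tends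 to $\infty$. Let $P_j$ be the set of periods of $\mathcal L_j$ whose coefficient tends to $\infty$, and put $W_j=\operatorname{span}P_j$.

**Step 2: proof of 1.** For $N,N_0\in I$ the base and the constant coefficients cancel in $z^{(N)}-z^{(N_0)}$, so this difference lies in $W_j$. It is the image under (the linear extension of) $\mu$ of the vector $(N^i-N_0^i)_{1\le i\le k}$. With $N_0$ fixed and $N\in I$ varying, these vectors span $\mathbb R^k$: if a functional $\lambda$ vanishes on all of them, the polynomial $\sum_{i=1}^k\lambda_iN^i$ takes the same value at infinitely many $N$, hence is constant, and as it has no constant term all $\lambda_i=0$. So $\mu(\mathbb R^k)\subseteq W_j$, and in particular $\Delta\subseteq W_j$.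

**Step 3: the equations of $W_j$.** Here we read off the equations from a graph. Let $\Gamma_j$ be the graph on $\{1,\dots,s\}$ whose edges are the supports of those periods in $P_j$ that have exactly two nonzero coordinates. Every period in $P_j$ has its support inside one connected component of $\Gamma_j$, so $W_j=\bigoplus_K(W_j\cap\mathbb R^K)$ over the components $K$. Choose a spanning tree of $K$ and for each of its edges a period with that support. These $|K|-1$ vectors are linearly independent: in a linear relation among them, the coordinate at a leaf shows that the coefficient at the leaf's edge is $0$; remove the leaf and repeat. So $\dim(W_j\cap\mathbb R^K)\ge|K|-1$. Let $\mathcal K_j$ be the set of components where equality holds. For $K\in\mathcal K_j$ the space $W_j\cap\mathbb R^K$ is the kernel of one nonzero form $\varphi_K$ on $\mathbb R^K$; for the other components it is all of $\mathbb R^K$. This is the description in 2, and distinct components are disjoint.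

**Step 4: components do not cross.** This is where stratification is used. Suppose $x<y<x'<y'$ with $x,x'\in K$ and $y,y'\in K'$, for components $K\ne K'$. (The other assignment of roles is the same with $K,K'$ exchanged.) A path in $K'$ from $y$ to $y'$ avoids $x$ and $x'$, starts in the open interval $(x,x')$ and ends outside $[x,x']$. So it contains an edge $\{\tau,\tau'\}$ with $\tau\in(x,x')$ and $\tau'\notin[x,x']$. If $\tau'>x'$, then $x'$ lies strictly between $\tau$ and $\tau'$ and $x$ lies strictly outside; if $\tau'<x$, the roles of $x$ and $x'$ are exchanged. In either case a path in $K$ from $x$ to $x'$, which avoids $\tau,\tau'$, goes from strictly between $\tau,\tau'$ to strictly outside or conversely. So it contains an edge with one end strictly between $\tau,\tau'$ and the other end strictly outside. This edge and $\{\tau,\tau'\}$ interleave, and both are supports of periods of $\mathcal L_j$. That contradicts stratification.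

**Step 5: proof of 3.** We show that lattice vectors of $W$ can be absorbed by large coefficients. The group $\mathbb ZP_j$ spans $W_j$, so it has finite index in $W_j\cap\mathbb Z^s$; hence $\mathbb ZP_j\cap W$ has finite index in $W\cap\mathbb Z^s$. So $M=\bigcap_j(\mathbb ZP_j\cap W)$ has finite index in $W\cap\mathbb Z^s$, and since $W$ is rational, $M$ is a full-rank lattice in $W$. Let $w\in M$. For each $j$ write $w=\sum_{p\in P_j}d_pp$ with $d_p\in\mathbb Z$. For all large $N\in I$, the coefficient of each $p\in P_j$ in $z^{(N)}$ plus $d_p$ is nonnegative, so $z^{(N)}+w\in\mathcal L_j\subseteq S_j$. Given a finite $Q\subseteq M$, choose $N\in I$ large enough for all $w\in Q$ and all $j$, and let $z=z^{(N)}$. $\square$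

The first application generalises our computation with $\mathbb Z^2$. It is the lower bound in Theorem B.

**Proposition 3.** If $W(G)$ is an intersection of $n$ context-free languages and $G$ has a subgroup isomorphic to $\mathbb Z^k$, then $k\le n$.

*Proof.* Suppose $k>n$, let $x_1,\dots,x_k$ be a basis of a subgroup $\mathbb Z^k\le G$, and let
$$Z=\{(q,q')\in\mathbb N^{2k}:\ x_1^{q_1}\cdots x_k^{q_k}x_1^{-q_1'}\cdots x_k^{-q_k'}=1\}=\{(q,q')\in\mathbb N^{2k}:q=q'\}.$$
By Lemma 1, $Z$ is an intersection of $n$ finite unions of stratified linear sets. Apply Lemma 2 with $\mu(q)=(q,q)$, so $\Delta=Z$. Let $K\in\mathcal K_j$. The form $\varphi_K\ne0$ vanishes on $\Delta$, so for each $i$ its coefficients at positions $i$ and $k+i$ are opposite, and for some $i$ they are nonzero. Thus $\{i,k+i\}\subseteq K$ for some $i$. If $K'\in\mathcal K_j$ is another member, it contains some $\{i',k+i'\}$, and $i'\ne i$ by disjointness. For $i<i'$ we have $i<i'<k+i<k+i'$, so $K$ and $K'$ cross (likewise for $i>i'$), which is impossible. Hence $|\mathcal K_j|\le1$, and $\dim W\ge2k-n>k$. But Lemma 2(3), with $Q$ a basis of $M$, gives $z\in\Delta$ with $z+Q\subseteq\{q=q'\}$. As $z$ is in the diagonal, so is $Q$,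 and $\dim W\le k$, a contradiction. $\square$

In particular this reproves fact (d).

## Why induction on the derived length stops

Let $G$ be finitely generated soluble poly-$\mathcal{CF}$ of derived length $d\ge3$. A sensible first attempt passes to the metabelian quotient $G/G''$ and uses (c). But (b) speaks of subgroups, not quotients, and quotients do not preserve the property. Here is the standard culprit.

**Example (lamplighter group).** For a prime $p$ let $D=\mathbb F_p[x^{\pm1}]$ as an additive group, and let $\Gamma_p=D\rtimes\langle t\rangle$, where $t$ has infinite order and conjugation $d\mapsto d^t$ is multiplication by $x$. With $u=1\in\mathbb F_p[x^{\pm1}]$ the element $u_i=t^{-i}ut^i$ is $x^i$, so $\Gamma_p=\langle u,t\rangle$. It is metabelian. It is not virtually abelian: a finite-index subgroup contains some $t^j$, $j\ge1$, and a nonzero $f\in D$, and these do not commute because $x^jf\ne f$. By (c), $\Gamma_p$ is not poly-$\mathcal{CF}$. But it is a quotient of $F_2$, which is poly-$\mathcal{CF}$ by (a).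

So we may only use subgroups. By (b) and induction, every finitely generated subgroup of $G'$ is virtually abelian, and (d) bounds the ranks of its free abelian subgroups. From this we shall obtain (Lemma 8) a series $T\le C\le G'$ with $T$ torsion, $C/T$ torsion-free abelian of finite rank and $G'/C$ finite. The trouble is $T$. It may be infinite, and then for $t\in G$, $u\in T$ the group $\langle u,t\rangle$ may have a *quotient of a subgroup* that looks like $\Gamma_p$. The group $\langle u,t\rangle$ itself need be neither metabelian nor torsion-free, so (c) does not apply to it; and (c) applied to the section tells us nothing about the group, as the map $F_2\to\Gamma_p$ shows. This is the exact point where (a)–(d) no longer suffice. We need a proof that $\Gamma_p$ is not poly-$\mathcal{CF}$ that survives when $\Gamma_p$ is only a section of a soluble group.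

## The lamplighter group by a dimension count

We first give such a proof for $\Gamma_p$ itself. A small counting lemma comes first.

**Lemma 4.** Let $w_1,\dots,w_D$ be linearly independent vectors in a real vector space, $D\ge1$, let $z$ be a vector and $X_1,\dots,X_B$ subspaces of dimension less than $D$. Then $\{z+\sum_in_iw_i:0\le n_i\le B,\ n_i\in\mathbb Z\}$ is not contained in $X_1\cup\dots\cup X_B$.

*Proof.* The set of $(n_1,\dots,n_D)\in\mathbb R^D$ with $z+\sum n_iw_i\in X_b$ is an affine subspace, possibly empty, and it is proper because $\dim X_b<D$. So it lies in a hyperplane, on which one coordinate $n_i$ is determined by the others. It therefore contains at most $(B+1)^{D-1}$ of the $(B+1)^D$ grid points. If the grid were covered we would have $(B+1)^D\le B(B+1)^{D-1}$, which is false. $\square$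

Suppose $W(\Gamma_p)$ is an intersection of $n$ context-free languages. Fix $k>2n$, put $r=2k$, and consider
$$Z=\Big\{(a_1,b_1,\dots,a_r,b_r)\in\mathbb N^{2r}:\ \prod_{i=1}^{k}t^{-a_i}ut^{b_i}\prod_{i=k+1}^{2k}t^{-a_i}u^{-1}t^{b_i}=1\Big\}.$$
Let $P=\{a_i=b_i\text{ for all }i\}\cong\mathbb R^{r}$, with coordinates $q_i=a_i=b_i$. A point $q\in P\cap\mathbb N^{2r}$ is in $Z$ if and only if $\sum_{i\le k}x^{q_i}-\sum_{i>k}x^{q_i}=0$ in $\mathbb F_p[x^{\pm1}]$.

There are many solutions: all $q$ with $q_i=q_{k+i}$ for $i\le k$. There are also not too many: if some value were taken by exactly one of the $q_i$, the corresponding power of $x$ would have coefficient $\pm1\neq0$. So $Z\cap P$ lies in the union of the subspaces $X_\pi=\{q\text{ constant on the blocks of }\pi\}$, where $\pi$ runs over the partitions of $\{1,\dots,2k\}$ with all blocks of size at least $2$. These have dimension at most $k$.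

Apply Lemma 1 and Lemma 2, with $\Delta$ the family of solutions just named. Which equations can $W_j$ impose on $P$? Let $K\in\mathcal K_j$ with $\varphi_K|_P=\sum_i\lambda_iq_i\ne0$. Vanishing on $\Delta$ means $\lambda_i+\lambda_{k+i}=0$ for $i\le k$. So $\lambda_i,\lambda_{k+i}\ne0$ for some $i$, and $K$ meets both $\{a_i,b_i\}$ and $\{a_{k+i},b_{k+i}\}$. If this happens for $K$ with $i$ and for $K'\neq K$ with $i'\neq i$, then $K$ and $K'$ cross, as in Proposition 3. So one index $i$ serves all these $K$, and since they are disjoint and all meet the two-element set $\{a_i,b_i\}$, there are at most two of them. Hence each $W_j$ imposes at most $2$ conditions on $P$, and $\dim(W\cap P)\ge2k-2n>k$. By Lemma 2(3) there is $z\in\Delta$ such that $z$ plus a large grid in $W\cap P$ lies in $Z\cap P\subseteq\bigcup_\pi X_\pi$. This contradicts Lemma 4.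

Notice what was used. The lower bound on the solution set needed only that $D$ satisfies a *law*, here commutativity: the word $w=x_1\cdots x_kx_1^{-1}\cdots x_k^{-1}$ is trivial on $D$. The upper bound needed only a *homomorphism* from $D$ to $\mathbb F_p[x^{\pm1}]$. So for a soluble $D$ with $D^{(m)}=1$ that merely maps onto $\mathbb F_p[x^{\pm1}]$, the same count can work, if we find a word $w\in F^{(m)}$ whose repeated letters admit few non-crossing pairings. That is the idea.

## Words in $F^{(m)}$ with few non-crossing pairs

**Definition ($N(w)$).** Let $w=\ell_1^{\varepsilon_1}\cdots\ell_r^{\varepsilon_r}$ be a word, not necessarily reduced, with letters $\ell_i$ and $\varepsilon_i=\pm1$; write $r(w)=r$. Let $N(w)$ be the maximal size of a set of distinct pairs $\{i,i'\}$, $i\ne i'$, with $\ell_i=\ell_{i'}$, such that no two pairs $\{i,i'\}$, $\{\kappa,\kappa'\}$ in the set satisfy $i<\kappa<i'<\kappa'$.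

Pairs may share an index. Reversal of positions shows $N(w^{-1})=N(w)$. For $xyy^{-1}x^{-1}$ the pairs $\{1,4\},\{2,3\}$ are allowed together and $N=2$; for $x_1\cdots x_kx_1^{-1}\cdots x_k^{-1}$ any two of the pairs $\{i,k+i\}$ cross, so $N=1$.

We shall need words with $4nN(w)<r(w)$. The obvious elements of $F^{(m)}$ fail. Let $v_1=xyx^{-1}y^{-1}$ and let $v_{m}=ABA^{-1}B^{-1}$, where $A,B$ are copies of $v_{m-1}$ in disjoint alphabets. Then $N(v_1)=1$, $r(v_1)=4$. Pairs inside different blocks never cross, so $N(v_m)\ge4N(v_{m-1})$, while $r(v_m)=4r(v_{m-1})$. So $N(v_m)/r(v_m)\ge1/4$ for all $m$, and $4nN<r$ fails even for $n=1$. The remedy is to commute many elements at once, as in the lamplighter case.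

**Lemma 5.** For all $m,k\ge1$ there is a word $w$ representing an element of the $m$-th derived subgroup $F^{(m)}$ of the free group $F$ on its letters, with $N(w)/r(w)\le m/k$.

*Proof.* We build $w_0,w_1,\dots,w_m$ recursively. Let $w_0=x$, so $r=1$, $N=0$. Given $v=w_{m-1}$ with $\rho=r(v)$, let $v_1,\dots,v_k$ be copies of $v$ in pairwise disjoint alphabets and set
$$w_m=v_1v_2\cdots v_k\,v_1^{-1}v_2^{-1}\cdots v_k^{-1}.$$
The $v_i$ lie in $F^{(m-1)}$ and so commute modulo $F^{(m)}$; hence $w_m\in F^{(m)}$. Also $r(w_m)=2k\rho$.

Consider a set of pairs as in the definition of $N(w_m)$. The word has $2k$ blocks, and the pairs inside one block number at most $N(v)$, since $N(v_i^{\pm1})=N(v)$. Any other pair joins two different blocks with a common letter, so it joins the block $v_i$ to the block $v_i^{-1}$ for some $i$. Two such pairs for $i<i'$ cross, because the blocks occur in the order $v_i,v_{i'},v_i^{-1},v_{i'}^{-1}$. So only one $i$ occurs. For that $i$ write the pairs as $(\alpha,\beta)$, where $\alpha,\beta\in\{1,\dots,\rho\}$ are the positions, counted from the left, inside the blocks $v_i$ and $v_i^{-1}$. Two pairs $(\alpha,\beta),(\alpha',\beta')$ with $\alpha<\alpha'$ and $\beta<\beta'$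 would cross. Two distinct pairs with the same difference $\alpha-\beta$ would satisfy exactly this, in one order or the other. So the differences are distinct, and there are at most $2\rho-1$ pairs. Hence $N(w_m)\le2kN(v)+2\rho$, and dividing by $2k\rho$,
$$\frac{N(w_m)}{r(w_m)}\le\frac{N(v)}{r(v)}+\frac1k .$$
Induction gives the bound $m/k$. $\square$

## Orbits on soluble torsion subgroups are finite

**Proposition 6.** Let $G$ be a poly-$\mathcal{CF}$ group, $t\in G$, $U\le G$ a soluble torsion subgroup normalised by $t$, and $u\in U$. Then $\langle u^{t^i}:i\in\mathbb Z\rangle$ is finite.

*Proof.* Suppose $V=\langle u^{t^i}:i\in\mathbb Z\rangle\le U$ is infinite. Put $\Gamma=\langle u,t\rangle=V\langle t\rangle$, so $V\trianglelefteq\Gamma$.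

**Step 1: finding a lamplighter section.** The goal is an element $v\in V$ such that the group generated by its conjugates under powers of $t$ maps onto $\mathbb F_p[x^{\pm1}]$. If $t^j\in V$ for some $j\ge1$, then $V$ has finite index in the finitely generated group $\Gamma$, so $V$ is finitely generated, soluble and torsion, hence finite by (G6), a contradiction. So $\Gamma/V\cong\mathbb Z$.

As $V$ is soluble and infinite, there is a least $k$ such that $A=V^{(k)}/V^{(k+1)}$ is infinite. Then $V/V^{(k)}$ is finite, so $\Gamma/V^{(k)}$ is finite-by-$\mathbb Z$, hence finitely presented by (G1), (G2). By (G3), $V^{(k)}$ is the normal closure in $\Gamma$ of a finite set $Y$. Let $R$ be a finite transversal with $V=V^{(k)}R$; then $\Gamma=V^{(k)}R\langle t\rangle$. The group $V^{(k)}$ is generated by the elements $y^{c\rho t^i}$ with $y\in Y$, $c\in V^{(k)}$, $\rho\in R$, $i\in\mathbb Z$. Since $A$ is abelian, $y^c\equiv y$ modulo $V^{(k+1)}$, so $A$ is generated by the images of $(y^\rho)^{t^i}$. Thus $A$ is a sum of finitely many subgroups $A_{y,\rho}$, generated by the images with $y,\rho$ fixed, and one of them is infinite. Let $v=y^\rho\in V^{(k)}$ be the corresponding element, $D=\langle v^{t^i}:i\in\mathbb Z\rangle\le V^{(k)}$,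 and let $\bar D\le A$ be its infinite image.

Write $\bar D$ additively. It is a module over $\mathbb Z[x^{\pm1}]$, with $x$ acting as conjugation by $t$, and is generated by the image of $v$. This generator has finite order $e=p_1\cdots p_q$ with $p_i$ prime, so $e\bar D=0$. In the chain
$$\bar D\ge p_1\bar D\ge p_1p_2\bar D\ge\dots\ge e\bar D=0$$
the $i$-th factor $p_1\cdots p_{i-1}\bar D/p_1\cdots p_i\bar D$ is an image of $\bar D/p_i\bar D$ under multiplication by $p_1\cdots p_{i-1}$. As $\bar D$ is infinite, $\bar D/p\bar D$ is infinite for some prime $p$. It is an infinite cyclic module over $\mathbb F_p[x^{\pm1}]$, and proper quotients of $\mathbb F_p[x^{\pm1}]$ are finite. So it is free of rank $1$, on the image of $v$.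

Now rename $v$ as $u$ and put $u_i=t^{-i}ut^i$. We have a soluble group $D=\langle u_i:i\in\mathbb Z\rangle$ with $D^{(m)}=1$ for some $m\ge1$, and a homomorphism
$$\theta:D\to\mathbb F_p[x^{\pm1}],\qquad\theta(u_i)=x^i .\tag{1}$$

**Step 2: many solutions, but not too many.** We set up the analogue of the lamplighter computation. Let $W(G)$ be an intersection of $n\geq 1$ context-free languages. By Lemma 5, with its parameter $k$ larger than $4nm$, choose $w=\ell_1^{\varepsilon_1}\cdots\ell_r^{\varepsilon_r}\in F^{(m)}$, with letter set $\Lambda$, such that
$$4n\,N(w)<r .\tag{2}$$
Let
$$Z=\Big\{(a_1,b_1,\dots,a_r,b_r)\in\mathbb N^{2r}:\ \prod_{i=1}^rt^{-a_i}u^{\varepsilon_i}t^{b_i}=1\Big\}.$$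
By Lemma 1, applied with the elements $t^{-1},t,t^{-1},t,\dots$ as the $g$'s and $u^{\varepsilon_i}$ or $1$ as the $h$'s, $Z=\bigcap_{j=1}^nS_j$ with each $S_j$ a finite union of stratified linear sets. The coordinates $a_i,b_i$ have positions $2i-1,2i$. Let $P=\{a_i=b_i\text{ for all }i\}\cong\mathbb R^r$ with coordinates $q_i=a_i=b_i$. A point $q\in P\cap\mathbb N^{2r}$ lies in $Z$ if and only if $\prod_iu_{q_i}^{\varepsilon_i}=1$.

*Points in $Z$.* For $f\in\mathbb N^\Lambda$ let $\mu(f)\in P$ be the point with $q_i=f(\ell_i)$. Then $\prod_iu_{f(\ell_i)}^{\varepsilon_i}$ is the image of $w\in F^{(m)}$ under the homomorphism $F\to D$, $\ell\mapsto u_{f(\ell)}$, so it lies in $D^{(m)}=1$. Hence $\Delta:=\mu(\mathbb N^\Lambda)\subseteq Z$.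

*Points not in $Z$.* If $q\in Z\cap P$, applying $\theta$ gives $\sum_i\varepsilon_ix^{q_i}=0$ in $\mathbb F_p[x^{\pm1}]$. A value taken exactly once by $i\mapsto q_i$ would give a coefficient $\pm1\ne0$, so there is no such value. Hence
$$Z\cap P\subseteq\bigcup_\pi X_\pi,\qquad\dim X_\pi\le r/2,\tag{3}$$
where $\pi$ runs over the partitions of $\{1,\dots,r\}$ with all blocks of size at least $2$, and $X_\pi\subseteq P$ is the subspace of vectors constant on the blocks of $\pi$.

**Step 3: each language imposes at most $2N(w)$ conditions on $P$.** Take $W_j,\mathcal K_j,W,M$ from Lemma 2, with $s=2r$. We claim that $\operatorname{codim}_P(W_j\cap P)\le2N(w)$.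

This codimension is at most the number of $K\in\mathcal K_j$ with $\varphi_K|_P\ne0$. For such $K$ write $\varphi_K|_P=\sum_i\lambda_iq_i$. Here $\lambda_i$ is the sum of the coefficients of $\varphi_K$ at $a_i$ and $b_i$, so $\lambda_i\ne0$ implies that $K$ meets $\{2i-1,2i\}$. As $\varphi_K$ vanishes on $\Delta\subseteq W_j$, evaluating at $\mu$ of the unit vectors gives
$$\sum_{i:\,\ell_i=\ell}\lambda_i=0\qquad\text{for each letter }\ell .$$
Some $\lambda_i$ is nonzero, so there are $i\ne i'$ with $\ell_i=\ell_{i'}$ and $\lambda_i,\lambda_{i'}\ne0$. Choose such a pair and put $e_K=\{i,i'\}$.

Suppose $e_K=\{i,i'\}$ and $e_{K'}=\{\kappa,\kappa'\}$ with $i<\kappa<i'<\kappa'$. The pairs differ, so $K\ne K'$. But $K$ meets $\{2i-1,2i\}$ and $\{2i'-1,2i'\}$, and $K'$ meets $\{2\kappa-1,2\kappa\}$ and $\{2\kappa'-1,2\kappa'\}$, so $K$ and $K'$ cross, which is impossible. Hence the set of pairs $e_K$ is one of the sets allowed in the definition of $N(w)$ and has at most $N(w)$ elements. Each pair $\{i,i'\}$ arises from at most two sets $K$, because these are disjoint and all meet the two-element set $\{2i-1,2i\}$. The claim follows.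

**Step 4: the contradiction.** We compare dimensions. By Step 3 and (2), $\operatorname{codim}_P(W\cap P)\le2nN(w)<r/2$, so $D':=\dim(W\cap P)>r/2$. The space $W\cap P$ is rational and $M$ has finite index in $W\cap\mathbb Z^{2r}$, so $M\cap P$ is a full-rank lattice in $W\cap P$. Let $w_1,\dots,w_{D'}\in M\cap P$ be linearly independent, let $B$ be the number of partitions $\pi$ in (3), and let $Q=\{\sum n_iw_i:0\le n_i\le B\}$. By Lemma 2(3) there is $z\in\Delta\subseteq P$ with $z+Q\subseteq Z$. Since $z$ and $Q$ lie in $P$, (3) gives $z+Q\subseteq\bigcup_\pi X_\pi$, where $\dim X_\pi\le r/2<D'$. This contradicts Lemma 4. $\square$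

## Torsion normal subgroups with polycyclic-by-finite quotient

**Lemma 7.** Let $\Gamma$ be a poly-$\mathcal{CF}$ group and $T\trianglelefteq\Gamma$ soluble and torsion with $\Gamma/T$ polycyclic-by-finite. Then $T$ is finite.

*Proof.* We show by induction on $k$ that $T/T^{(k)}$ is finite; since $T$ is soluble this suffices. The case $k=0$ is trivial. Suppose it holds for $k$.

**Step 1: finitely many generators up to conjugation.** By (G1), $\Gamma/T^{(k)}$, being finite-by-(polycyclic-by-finite), is polycyclic-by-finite. So it is finitely presented by (G2), and by (G3) $T^{(k)}$ is the normal closure in $\Gamma$ of a finite set $Y$.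

**Step 2: conjugating along cyclic subgroups.** We write $\Gamma$ as a product of cyclic groups, since Proposition 6 handles one cyclic group at a time. A polycyclic group is a product of finitely many cyclic subgroups, and a finite extension of it is contained in the product of these with the cyclic groups generated by the elements of a finite transversal. Lifting to $\Gamma$, we get $\Gamma=T^{(k)}\langle g_1\rangle\cdots\langle g_q\rangle$ for some $g_i\in\Gamma$. The group $T^{(k)}$ acts trivially on $A=T^{(k)}/T^{(k+1)}$, so $A$ is generated by the images of $y^\gamma$ with $y\in Y$ and $\gamma\in\langle g_1\rangle\cdots\langle g_q\rangle$.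

**Step 3: finiteness.** By Proposition 6 with $U=T$ and $t=g_i$, every orbit of $\langle g_i\rangle$ on $A$ is finite. So for $a\in A$ the set
$$a^{\langle g_1\rangle\cdots\langle g_q\rangle}=\big(\cdots(a^{\langle g_1\rangle})^{\langle g_2\rangle}\cdots\big)^{\langle g_q\rangle}$$
is finite: at each stage it is a finite union of finite orbits. So $A$ is generated by a finite set. It is a finitely generated torsion abelian group, hence finite, and $T/T^{(k+1)}$ is finite. $\square$

## Groups whose finitely generated subgroups are virtually abelian of bounded rank

**Lemma 8.** Let $H$ be a group all of whose finitely generated subgroups are virtually abelian and which contains no $\mathbb Z^{k_0}$, for some $k_0$. Let $T$ be the largest normal torsion subgroup of $H$. There is a characteristic subgroup $C\ge T$ of $H$ with $|H:C|<\infty$ and $C/T$ torsion-free abelian of finite rank. Every finitely generated $F\le C$ has $|F:Z(F)|<\infty$.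

A small example: $H=\mathbb Q\times S$ with $S$ an infinite direct sum of groups of order $2$. Here $T=S$ and $C=H$; note that $H$ is not finitely generated, just as $G'$ need not be.

*Proof.* **Step 1: passing to $\bar H=H/T$ and choosing $A_0$.** We remove the torsion and find a maximal free abelian subgroup. A product of two normal torsion subgroups is torsion, so $T$ exists; it is characteristic. The group $\bar H=H/T$ has no nontrivial normal torsion subgroup. A finitely generated subgroup of $\bar H$ is the image of a finitely generated subgroup of $H$, which is virtually $\mathbb Z^b$ for some $b<k_0$; so it is virtually $\mathbb Z^a$ with $a\le b<k_0$. Let $h$ be the maximal such $a$, and let $A_0\cong\mathbb Z^h$ be a subgroup of $\bar H$.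

We note:
$$\text{if }A_0\le H_1\le\bar H\text{ and }H_1\text{ is finitely generated, then }|H_1:A_0|<\infty.\tag{4}$$
Indeed $H_1$ has a finite-index subgroup $B\cong\mathbb Z^a$ with $a\le h$, and $A_0\cap B$ has finite index in $A_0$, so it has rank $h$. Thus $a=h$, $A_0\cap B$ has finite index in $B$, and hence in $H_1$. The same holds for every subgroup isomorphic to $\mathbb Z^h$ in place of $A_0$. Applied to $H_1=\langle A_0,g\rangle$, this shows that $A_0$ and $gA_0g^{-1}$ are commensurable for every $g\in\bar H$.

**Step 2: a homomorphism $\rho:\bar H\to GL(A_0\otimes\mathbb Q)$ with finite image.** It records how elements act on $A_0$ up to finite index. For $g\in\bar H$ the map $a\mapsto gag^{-1}$ carries the finite-index subgroup $A_0\cap g^{-1}A_0g$ of $A_0$ isomorphically onto the finite-index subgroup $A_0\cap gA_0g^{-1}$. So it extends uniquely to an automorphism $\rho(g)$ of $A_0\otimes\mathbb Q$, and $\rho(g)$ is determined already by the restriction of the map to any smaller finite-index subgroup. Compare $\rho(gg')$ and $\rho(g)\rho(g')$ on the finite-index subgroup of those $a\in A_0$ with $g'ag'^{-1}\in A_0$ and $gg'a(gg')^{-1}\in A_0$: both send $a$ to $gg'a(gg')^{-1}$. So $\rho$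 is a homomorphism. As $A_0$ is abelian, $A_0\le\ker\rho$.

By (4), $\rho(H_1)$ is finite for every finitely generated $H_1\ge A_0$. Any finite subset of $\rho(\bar H)$ lies in such a $\rho(H_1)$, so $\rho(\bar H)$ is locally finite. By (G4) its finite subgroups have bounded order. A finite subgroup of maximal order then contains every element (adjoining an element gives a finite subgroup again), so $\rho(\bar H)$ is finite.

**Step 3: $\bar C=\ker\rho$ is characteristic.** By construction $\bar C$ is the set of elements of $\bar H$ that centralise a finite-index subgroup of $A_0$. By Step 1 any two subgroups of $\bar H$ isomorphic to $\mathbb Z^h$ have finite index in the finitely generated subgroup they generate, so they are commensurable. Hence $\bar C$ does not depend on the choice of $A_0$. An automorphism of $\bar H$ carries $A_0$ to another subgroup isomorphic to $\mathbb Z^h$, so it preserves $\bar C$.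

**Step 4: $\bar C$ is torsion-free abelian of rank $h$.** We show that it is locally centre-by-finite and then use that $\bar H$ has no normal torsion. Let $F\le\bar C$ be finitely generated and $F_1=\langle A_0,F\rangle\le\bar C$. Each of finitely many generators of $F_1$ centralises a finite-index subgroup of $A_0$. The intersection of these subgroups is central in $F_1$ and has finite index in $A_0$, hence in $F_1$ by (4). So $F_1'$ is finite by (G5). The torsion elements of $F_1$ are then the preimage of the torsion subgroup of $F_1/F_1'$, so they form a subgroup. Any two torsion elements of $\bar C$ lie in a common $F$, so the torsion elements of $\bar C$ form a subgroup. It is characteristic in $\bar C$, so it is a normal torsion subgroup of $\bar H$, hence trivial. Therefore $F_1'=1$ for every $F$. So $\bar C$ is abelian and torsion-free. It contains $A_0$, and every $F_1$ has $A_0$ of finite index, so its rank is $h$.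

**Step 5: the subgroup $C$.** Let $C$ be the preimage of $\bar C$ in $H$. It is characteristic because $T$ is characteristic in $H$ and $\bar C$ in $H/T$; $C/T=\bar C$; and $|H:C|=|\rho(\bar H)|<\infty$. Finally let $F\le C$ be finitely generated. It is virtually abelian, so its subgroup $F\cap T$ is finitely generated, virtually abelian and torsion, hence finite. As $C/T$ is abelian, $F'\le F\cap T$ is finite, so $|F:Z(F)|<\infty$ by (G7). $\square$

## The action on $C/T$ has finite order elementwise

We now work in the following setting.

**Setting (S).** $G$ is poly-$\mathcal{CF}$; $T\le C$ are normal subgroups of $G$ with $T$ torsion, $C/T$ torsion-free abelian of finite rank, and $|F:Z(F)|<\infty$ for all finitely generated $F\le C$. Put $E_0=(C/T)\otimes\mathbb Q\supseteq C/T$; it is a finite-dimensional $\mathbb Q$-space on which $G$ acts by conjugation. For $c\in C$ let $\bar c$ be its image in $E_0$.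

A linear action of infinite order is what we must exclude. For example, the matrix $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ acting on $\mathbb Z^2$ gives a metabelian group $\mathbb Z^2\rtimes\mathbb Z$ that is excluded by (c): it is not virtually abelian, because no positive power of the matrix fixes a nonzero vector. In general, however, $C/T$ is again only a section, and it need not be finitely generated: multiplication by $2$ on $\mathbb Z[1/2]$ is another possible action. So we go back to semilinear sets. This time semilinearity alone is enough and stratification is not needed.

**Lemma 9.** In setting (S), every $t\in G$ acts on $E_0$ with finite order.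

*Proof.* **Step 1: lifting a lattice from $E_0$ to $C$.** The purpose is to find a genuine free abelian subgroup $L$ of $C$ on which conjugation by powers of $t$ can be read off from $E_0$, as long as we stay inside the lattice. Let $t\in G$, let $\alpha$ be the automorphism of $E_0$ induced by $c\mapsto c^t$, let $c\in C$ with $\bar c\ne0$, let $E$ be the span of all $\alpha^i\bar c$ ($i\in\mathbb Z$), and $n=\dim E$. Then $\bar c,\alpha\bar c,\dots,\alpha^{n-1}\bar c$ is a basis of $E$ and $\alpha E=E$: if $n'$ is least such that $\alpha^{n'}\bar c$ depends on the earlier vectors, the span of these earlier vectors is mapped into itself by $\alpha$, hence onto itself by injectivity, so it is $\alpha^{-1}$-invariant too and equals $E$; thus $n'=n$.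

Let $F=\langle c,c^t,\dots,c^{t^n}\rangle$ and $N_0=|F:Z(F)|<\infty$. The group $Z(F)$ has finite index in $F$, so it is a finitely generated abelian group; let $N_1$ be the exponent of its torsion subgroup, and $e=N_0N_1$. By transfer (G5), $x\mapsto x^{N_0}$ is a homomorphism $F\to Z(F)$. Following it by the $N_1$-th power map of $Z(F)$, we see that $x\mapsto x^e$ is a homomorphism of $F$ onto a group $M\le Z(F)$. The $N_1$-th powers in $Z(F)$ form a torsion-free group, so $M$ is torsion-free abelian. Hence $M\cap T=1$, and $M$ embeds in $C/T\subseteq E_0$, in fact in $E$, since the generators of $F$ have images $\alpha^i\bar c\in E$.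

Put $d=c^e$. Then $d^{t^i}=(c^{t^i})^e\in M$ for $0\le i\le n$. Put $d_i=d^{t^{i-1}}$ for $1\le i\le n$ and $L=\langle d_1,\dots,d_n\rangle\le M$. The images $e\,\alpha^{i-1}\bar c$ of the $d_i$ form a basis of $E$. So $L$ is free abelian with basis $d_1,\dots,d_n$ and maps isomorphically onto a full lattice $\bar L$ in $E$. Moreover $L^t=\langle d^t,\dots,d^{t^n}\rangle\le M$. For $l\in L$ write $\bar l$ for its image. We claim:
$$\begin{gathered}\text{if }l\in L\text{ and }\alpha^i\bar l\in\bar L\text{ for }0\le i\le k,\\ \text{then }t^{-k}lt^k\text{ is the element of }L\text{ corresponding to }\alpha^k\bar l.\end{gathered}\tag{5}$$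
Suppose inductively that $l_i=t^{-i}lt^i\in L$ corresponds to $\alpha^i\bar l$, where $i<k$. Then $t^{-1}l_it\in L^t\le M$ has image $\alpha^{i+1}\bar l\in\bar L$. Since $M\to E$ is injective and $L\le M$ maps onto $\bar L$, it lies in $L$. This proves (5).

**Step 2: solutions for every $k$.** We now show that every eigenvalue $\lambda$ of $\alpha$ on $E_0\otimes\mathbb C$ is a root of unity; this step collects the solutions. Let $g$ be the minimal polynomial of $\lambda$ over $\mathbb Q$. Then $\ker g(\alpha)\subseteq E_0$ is nonzero, and a nonzero vector in it has a nonzero multiple of the form $\bar c$, $c\in C$. Apply Step 1 to $t$ and $c$. Here $E\cong\mathbb Q[x]/(g)$, with $x$ acting as $\alpha$, is an irreducible $\mathbb Q[\alpha]$-module.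

For every $k\in\mathbb N$ the intersection $\bar L\cap\alpha^{-1}\bar L\cap\dots\cap\alpha^{-k}\bar L$ of finitely many full lattices, all lying in the $\mathbb Q$-space $E$, is a full lattice in $E$. So by (5) there are $0\ne l\in L$ (in additive notation) and $l'\in L$ with $t^{-k}lt^k=l'$. For sign vectors $\sigma,\sigma'\in\{\pm1\}^n$ let
$$S_{\sigma,\sigma'}=\Big\{(k,y,y')\in\mathbb N^{1+2n}:\ y\ne0,\ t^{-k}\prod_id_i^{\sigma_iy_i}\;t^k\;\prod_id_i^{-\sigma_i'y_i'}=1\Big\}.$$
As the $d_i$ commute, the equation says that conjugation by $t^k$ takes $\prod d_i^{\sigma_iy_i}$ to $\prod d_i^{\sigma'_iy'_i}$. Choosing the signs of the coordinates of $l$ and $l'$, we see that the projections of the $4^n$ sets $S_{\sigma,\sigma'}$ to the coordinate $k$ cover $\mathbb N$.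

Each $S_{\sigma,\sigma'}$ is semilinear. To see this, replace the two occurrences of $k$ by independent variables $k_1,k_2$. The solution set in $\mathbb N^{2+2n}$ is semilinear by Lemma 1. Intersect it with $\{k_1=k_2\}$, which is a linear set, and with $\{y\ne0\}$, which is the union of the linear sets $\{y_i\ge1\}$; use (GS2); then project away $k_2$.

**Step 3: one arithmetic progression forces $\lambda$ to be a root of unity.** One of these finitely many sets has infinite projection to $k$. So it contains a linear set with a base $(k_0,y_0,y_0')$ and a period $(p,y_1,y_1')$ with $p>0$. The base is itself in $S_{\sigma,\sigma'}$, so $y_0\ne0$. Taking images in $E$, we get $l_0\ne0$ and $l_1,l_0',l_1'$ in $\bar L$ with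
$$\alpha^{k_0+jp}(l_0+jl_1)=l_0'+jl_1'\qquad(j\in\mathbb N).\tag{6}$$
Since $\lambda$ is an eigenvalue of $\alpha$ on $E\otimes\mathbb C$, there is a linear functional $\psi\ne0$ on $E\otimes\mathbb C$ with $\psi\alpha=\lambda\psi$. The set $\{l\in E:\psi(l)=0\}$ is an $\alpha$-invariant $\mathbb Q$-subspace of $E$, and it is proper because $E$ spans $E\otimes\mathbb C$. By irreducibility it is $0$. Applying $\psi$ to (6),
$$\lambda^{k_0}(\lambda^p)^j\big(\psi(l_0)+j\psi(l_1)\big)=\psi(l_0')+j\psi(l_1')\qquad(j\in\mathbb N).$$
Here $\lambda\ne0$. Let $\omega=\lambda^p$ and suppose $\omega\ne1$. With $S$ the shift operator on sequences, the left side is annihilated by $(S-\omega)^2$ and the right side by $(S-1)^2$. The two sides are the same sequence, so it is annihilated by both operators; these are coprime polynomials in $S$, so the sequence is $0$. At $j=0$ we get $\psi(l_0)=0$, so $l_0=0$, a contradiction. So $\lambda^p=1$.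

**Step 4: no unipotent part.** It remains to exclude Jordan blocks, and here (c) can be used, because the offending group is an honest subgroup. By Step 3 there is $q\ge1$ such that all eigenvalues of $\beta=\alpha^q$ are $1$, that is, $\beta$ is unipotent. Suppose $\beta\ne1$. Then there is $v\in E_0$ with $(\beta-1)^2v=0\ne(\beta-1)v$, and after scaling $v=\bar c$ with $c\in C$. Apply Step 1 with $t^q,\beta$ in place of $t,\alpha$. The vectors $v,\beta v$ are independent, since $\beta v=\gamma v$ would force $\gamma=1$; and $\beta^2v=2\beta v-v$. So $n=2$, the lattice $\bar L$ has basis $e v,e\beta v$, and $\beta\bar L$ is generated by $e\beta v$ and $e(2\beta v-v)$, so $\beta\bar L=\bar L$. By (5) with $k=1$, conjugation by $t^q$ maps $L$ into $L$, acting as $\beta$, and onto because $\beta\bar L=\bar L$. So $t^q$ normalises $L\cong\mathbb Z^2$ and acts on it by a nontrivial unipotent matrix. On $E$ we have $\beta^j=1+j(\beta-1)\ne1$ for $j\ne0$, so no nontrivial power of $t^q$ acts trivially on $L$. In particular $t^q$ has infinite order, $\langle t^q\rangle\cap L=1$, and $\langle L,t^q\rangle=L\rtimes\langle t^q\rangle$.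

This group is finitely generated and metabelian. It is not virtually abelian: any finite-index subgroup contains $t^{qj}$ and $\{l^j:l\in L\}$ for some $j\ge1$, and these do not commute elementwise, since $\beta^j$ is not the identity on $j\bar L$. But it is poly-$\mathcal{CF}$ by (b), which contradicts (c). So $\alpha^q=\beta=1$. $\square$

## Assembling Theorem A

*Proof of Theorem A.* We use induction on the derived length $d$ of $G$. If $d\le2$, then $G$ is metabelian and (c) applies. Let $d\ge3$.

**Step 1: the series $T\le C\le G'$.** We obtain setting (S). Every finitely generated subgroup of $G'$ is poly-$\mathcal{CF}$ by (b) and has derived length less than $d$, hence is virtually abelian by induction. By (d), $G$ contains no $\mathbb Z^{k_0}$ for some $k_0$. Apply Lemma 8 to $H=G'$. The resulting subgroups $T\le C\le G'$ are characteristic in $G'$ and so normal in $G$. Thus setting (S) holds, and $T$ is soluble.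

**Step 2: a finite-index subgroup that is nilpotent modulo $T$.** The quotient $G/C$ is finitely generated, and its derived subgroup $G'/C$ is finite. By (G7) its centre has finite index, so the centre is finitely generated abelian. Let $G_1\ge C$ be such that $G_1/C$ is a free abelian subgroup of finite index in that centre; then $|G:G_1|<\infty$. Since $C/T$ is abelian, $C$ acts trivially on $E_0$. So the image of $G_1$ in $GL(E_0)$ is an image of $G_1/C$, a finitely generated abelian group. By Lemma 9 it is torsion, hence finite. Let $G_2$ be the kernel of $G_1\to GL(E_0)$. It has finite index in $G$ and contains $C$. It acts trivially on $C/T\subseteq E_0$, so $[C,G_2]\le T$; and $[G_2,G_2]\le C$ because $G_1/C$ is abelian. So $G_2$ is finitely generated, poly-$\mathcal{CF}$ by (b), and $G_2/T$ is finitely generated nilpotent of class at most $2$, hence polycyclic.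

**Step 3: removing $T$.** By Lemma 7 with $\Gamma=G_2$, the group $T$ is finite. Then $G_2$ is polycyclic-by-finite by (G1), hence residually finite by (G2), so it has a finite-index subgroup $G_3$ with $G_3\cap T=1$. The group $G_3$ embeds in $G_2/T$, so it is nilpotent of class at most $2$ and in particular metabelian. It is finitely generated and poly-$\mathcal{CF}$ by (b), so by (c) it is virtually abelian. As $|G:G_3|<\infty$, $G$ is virtually abelian. $\blacksquare$

The converse direction of the equivalence is fact (a).

## One counter per coordinate: Theorem B

*Proof of Theorem B.* **Step 1: if $G$ is virtually $\mathbb Z^k$ with $k\le n$, then $n$ deterministic one-counter languages suffice.** We build one counter for each coordinate. Let $A\cong\mathbb Z^k$ have finite index in $G$, with right transversal $\mathcal T\ni1$, so $G=\bigsqcup_{\tau\in\mathcal T}A\tau$. For $z\in A$, $\tau\in\mathcal T$ and a generator or inverse generator $g$,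
$$z\tau g=z\,(\tau g\tau'^{-1})\,\tau',$$
where $\tau'\in\mathcal T$ represents $A\tau g$ and $\tau g\tau'^{-1}\in A$. So, starting at $z=0$ (the identity of $A$, written additively) and $\tau=1$ and reading a word letter by letter, a finite automaton tracks $\tau$, and the $i$-th coordinate $z_i$ of $z$ changes by a bounded increment depending only on $(\tau,g)$.

A deterministic one-counter automaton can do this: it stores $|z_i|$ in its counter and keeps $\tau$ and the sign $+$, $-$ or $0$ of $z_i$ in its state. An increment is carried out in unit steps without reading input. A step away from zero raises the counter, and sets the sign if it was $0$; a step towards zero lowers the counter, and sets the sign to $0$ if the counter is then empty. Accept in the states with no pending unit steps, $\tau=1$ and sign $0$. So the language $M_i$ of words with $\tau=1$ and $z_i=0$ is deterministic one-counter. A word is trivial if and only if it ends with $\tau=1$ and $z=0$, so $W(G)=\bigcap_{i=1}^kM_i$ if $k\ge1$. If $k=0$, then $G$ is finite and $W(G)$ is regular, in particular deterministic one-counter. In both cases repeat languages to obtain exactly $n$ of them.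

**Step 2: if $W(G)$ is an intersection of $n$ context-free languages, then $G$ is virtually $\mathbb Z^k$ with $k\le n$.** We combine Theorem A with Proposition 3. A soluble subgroup of finite index in $G$ is finitely generated and poly-$\mathcal{CF}$ by (b), hence virtually abelian by Theorem A. So $G$ is virtually $\mathbb Z^k$ for some $k$. Since $G$ contains $\mathbb Z^k$, Proposition 3 gives $k\le n$. $\square$

Thus for a finitely generated virtually soluble group $G$ the least number of context-free languages with intersection $W(G)$ is $\max(1,k)$ if $G$ is virtually $\mathbb Z^k$, and infinite otherwise.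

## Linear groups and infinitely generated soluble subgroups: Corollary C

*Proof of Corollary C.* (i) By the Tits alternative (J. Tits, *Free subgroups in linear groups*, 1972), a finitely generated linear group over a field without nonabelian free subgroups is virtually soluble. If it is poly-$\mathcal{CF}$, then Theorem B shows that it is virtually $\mathbb Z^k$ for some $k$, hence virtually abelian. The converse is (a).

(ii) Let $H$ be a soluble subgroup of a poly-$\mathcal{CF}$ group. By (b) every finitely generated subgroup of $H$ is poly-$\mathcal{CF}$, and it is soluble, so by Theorem A it is virtually abelian. By (d), $H$ contains no $\mathbb Z^{k_0}$ for some $k_0$. Now Lemma 8 gives the characteristic series $T\le C\le H$ with $T$ torsion, $C/T$ torsion-free abelian of finite rank and $H/C$ finite. $\square$
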